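\title{Online contract selection in random order:\\ a constant competitive ratio from relative ranks}

\begin{abstract}
A buyer sees prices one at a time and must keep every period covered by contracts whose cost is price times length. We study the model in which the prices are drawn independently from $n$ adversarially chosen distributions and arrive in uniformly random order. We show that the competitive ratio against the offline optimum is bounded by an absolute constant: at most $5+\pi^2/2<9.94$ when contracts are queued back-to-back, and at most $11+18(\ln 2-\gamma)<13.1$ when they run concurrently. One rule achieves both bounds. It uses only the relative ranks of the prices seen so far, and the bounds hold for every fixed list of prices in random order. We also show that the random-order benchmark lies within the sharp factors $\frac23$ and $1$ of the i.i.d.\ benchmark for the average distribution.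
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Online contract selection}

Fix a horizon $n\ge1$. Prices $X_1,\dots,X_n\ge0$ are revealed one at a time. At time $t$ a buyer sees $X_t$ and may irrevocably buy a contract of any integer length $\ell\ge1$ at cost $X_t\,\ell$. Coverage must be maintained online: after the decision at time $t$, period $t$ must be covered by some contract. There are two models.
\begin{itemize}
\item \emph{Deferred model} (OSDC). Contracts are queued: a contract bought at time $t$ starts right after the last period already covered, hence at period $t$ or later.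
\item \emph{Concurrent model} (OSCC). A contract of length $\ell$ bought at time $t$ covers periods $t,\dots,t+\ell-1$. Contracts may overlap, and the overlap is paid for.
\end{itemize}
A buyer who knows all prices pays $\sum_{t=1}^n\min_{s\le t}X_s$ in either model. Indeed, period $t$ is covered by a contract bought at some time $s\le t$, so it costs at least $\min_{s\le t}X_s$; and this is attained by buying, at time $1$ and at each strict new minimum, a contract that lasts until the next strict new minimum or through period $n$. For random prices the benchmark is therefore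
\[
\mathrm{OPT}_n=\mathbb E\Big[\sum_{t=1}^n\min_{s\le t}X_s\Big],
\]
and the competitive ratio of an online algorithm with expected cost $\mathrm{ALG}_n$ is $\mathrm{ALG}_n/\mathrm{OPT}_n$. Prices are drawn from distributions known to the algorithm, in the class $\mathcal F$ of all distributions on $[0,\infty)$ with finite positive mean; point masses and atoms at $0$ are allowed. We identify a distribution with its cumulative distribution function.

Two known results mark the extremes. For i.i.d.\ prices, both models admit a competitive ratio bounded independently of $n$ and of the distribution; asymptotically the constant is about $2.472$ in the deferred model, which is tight, and at most $4.179$ in the concurrent model. For independent prices whose distributions come in adversarial order, no constant is possible in either model, and there are instances on which the optimal online algorithm has ratio $\Theta(n)$. The obstruction is visible in a short example.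

\begin{example}\label{ex:adversarial}
Let $n\ge2$, $X_1=1$, $X_3=\dots=X_n=n^2$, and let $X_2$ equal $0$ with probability $1-\frac1n$ and $n^2$ with probability $\frac1n$. Then $\mathrm{OPT}_n=1+\frac{n-1}n<2$. An online algorithm must buy some length $\ell$ at time $1$. If $\ell\ge n$, it pays at least $n$. If $\ell<n$, then with probability $\frac1n$ all later prices equal $n^2$ while period $n$ is still uncovered, so the expected cost is again at least $n$. The ratio exceeds $n/2$ in both models.
\end{example}

The example shows the characteristic danger of the problem: a forced purchase at a bad price may have small probability and still dominate the cost, because the benchmark never pays that price. It also depends on the order. If the same $n$ distributions are shuffled, the first price is $n^2$ with probability at least $\frac{n-2}n$, and the benchmark pays it too.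

This suggests the intermediate \emph{random-order model}. An adversary chooses $n$ and $F_1,\dots,F_n\in\mathcal F$. Values $Y_j\sim F_j$ are drawn independently, a uniformly random permutation $\sigma$ of $\{1,\dots,n\}$ is drawn independently of the values, and the price at time $t$ is $X_t=Y_{\sigma(t)}$. The algorithm knows $F_1,\dots,F_n$ and learns $\sigma(t)$ at time $t$. Expectations are over the values, the order, and the internal randomness of the algorithm, if any. Since $\mathbb EX_1\le\mathrm{OPT}_n\le n\,\mathbb EX_1$ and the means are finite and positive, the ratio is well defined. The question, posed by Chi and Perez-Salazar \cite{CP}, is whether this model admits a finite competitive ratio: for each of the two models, are there a constant $C<\infty$ and an online algorithm with $\mathrm{ALG}_n\le C\cdot\mathrm{OPT}_n$ for all $n$ and all $F_1,\dots,F_n\in\mathcal F$?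

One would guess that the answer is yes, because each $X_t$ has the same law $\bar F=\frac1n\sum_jF_j$. But the prices are not independent, so the i.i.d.\ result does not apply: if the $F_j$ are point masses at distinct values, the prices are a sample without replacement.

\subsection{Results}

The answer is yes in both models, and knowledge of the distributions is not needed. Let $H_N=\sum_{j=1}^N\frac1j$, let $\gamma=\lim_{N\to\infty}(H_N-\ln N)$ be Euler's constant, and put
\[
C_{\mathrm D}=5+\frac{\pi^2}2<9.94,\qquad C_{\mathrm C}=11+18(\ln2-\gamma)<13.1 .
\]

\begin{theorem}\label{thm:main}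
There is a randomized online algorithm, the same rule in both models, that uses only comparisons between the prices seen so far; it does not use the distributions, the identities of the arriving distributions, or $n$. For every $n$ and all fixed $y_1,\dots,y_n\ge0$ (ties allowed) presented in uniformly random order, $X_t=y_{\sigma(t)}$, its expected cost is at most $C_{\mathrm D}\,\mathbb E[\sum_t\min_{s\le t}X_s]$ in the deferred model and at most $C_{\mathrm C}\,\mathbb E[\sum_t\min_{s\le t}X_s]$ in the concurrent model.
\end{theorem}

Recall that $(X_1,\dots,X_n)$ is \emph{exchangeable} if its law is invariant under permutations of the coordinates.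

\begin{corollary}\label{cor:answer}
In the random-order model, the algorithm of Theorem~\ref{thm:main} satisfies $\mathrm{ALG}_n\le C_{\mathrm D}\,\mathrm{OPT}_n$ in the deferred model and $\mathrm{ALG}_n\le C_{\mathrm C}\,\mathrm{OPT}_n$ in the concurrent model, for all $n$ and all $F_1,\dots,F_n\in\mathcal F$. The same bounds hold for every exchangeable price sequence with finite mean. In the random-order model they are also achieved by a deterministic algorithm that depends on $F_1,\dots,F_n$.
\end{corollary}

The second theorem makes the analogy with the i.i.d.\ model precise at the level of benchmarks. It is not used in the proof of Theorem~\ref{thm:main}.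

\begin{theorem}\label{thm:benchmark}
Let $F_1,\dots,F_n\in\mathcal F$, let $\mathrm{OPT}_n$ be the random-order benchmark, and let $\mathrm{OPT}_n^{\mathrm{iid}}(\bar F)$ be the benchmark for $n$ i.i.d.\ prices with law $\bar F=\frac1n\sum_jF_j$. Then
\[
\mathrm{OPT}_n\le\mathrm{OPT}_n^{\mathrm{iid}}(\bar F)\le\tfrac32\,\mathrm{OPT}_n ,
\]
and the constants $1$ and $\frac32$ are best possible.
\end{theorem}

\begin{remark}[Lower bounds]\label{rem:lower}
We do not claim that $C_{\mathrm D}$ and $C_{\mathrm C}$ are optimal, and we do not determine the optimal constants. A lower bound follows from two observations. First, a concurrent algorithm can be run in the deferred model at no larger cost. By induction on $t$, the periods that it has covered before decision $t$ form an initial segment $\{1,\dots,c-1\}$ with $c\ge t$; when it buys length $\ell$ at time $t$, buy only the length $(t+\ell-c)^+$ that extends coverage. Second, for $F_1=\dots=F_n$ the random-order model is the i.i.d.\ model, since the labels $\sigma(t)$ are then independent of the prices. Hence the i.i.d.\ lower bound for the deferred model, about $2.472$ asymptotically,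 bounds from below the best constant in both random-order models.
\end{remark}

Section~\ref{sec:alg} defines the algorithm and writes its cost as a combination of expected order statistics with universal weights. Section~\ref{sec:test} works out one instance that explains the design. Sections~\ref{sec:order} and~\ref{sec:reach} bound the order statistics and the purchase probabilities, Section~\ref{sec:proof} proves Theorem~\ref{thm:main} and Corollary~\ref{cor:answer}, and Section~\ref{sec:benchmark} proves Theorem~\ref{thm:benchmark}.

\section{Relative ranks and the algorithm}\label{sec:alg}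

Until the end of the proof of Theorem~\ref{thm:main}, fix $n$ and $y_1,\dots,y_n\ge0$, and let $X_t=y_{\sigma(t)}$ with $\sigma$ uniform. Let $X_{(k:t)}$ be the $k$-th smallest of $X_1,\dots,X_t$, counted with multiplicity, and put
\[
\mu_{k,t}=\mathbb E X_{(k:t)}\quad(1\le k\le t\le n),\qquad \mathrm{OPT}=\sum_{t=1}^n\mu_{1,t}.
\]

If a fraction $v$ of the prices is at least as good as the current one, an equally good price should reappear after about $1/v$ periods, so it is reasonable to buy coverage for a multiple of $1/v$ periods. An algorithm that does not know the prices can estimate $v$ by the rank of $X_t$ among $X_1,\dots,X_t$, divided by $t$. Two devices make this estimate exactly tractable: random tie-breaking, and a random shift that spreads the rank over an interval.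

The \emph{seed} of the algorithm consists of independent random numbers $\eta_1,\eta_2,\dots$, uniform on $(0,1)$, and $\xi_1,\xi_2,\dots$, uniform on $[0,1)$, independent of the prices. Put $Z_t=(X_t,\eta_t)$, ordered lexicographically; almost surely the $Z_t$ are distinct. Define the \emph{relative rank} and the \emph{smoothed quantile}
\[
\rho_t=\#\{s\le t:Z_s\le Z_t\}\in\{1,\dots,t\},\qquad V_t=\frac{\rho_t-\xi_t}t\in\Big(\frac{\rho_t-1}t,\frac{\rho_t}t\Big]\subseteq(0,1].
\]
The prices are dependent, but these quantities are not.

\begin{lemma}\label{lem:ranks}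
Let $t\le n$. The ranks $\rho_1,\dots,\rho_t$ are independent, $\rho_s$ is uniform on $\{1,\dots,s\}$, and $(\rho_1,\dots,\rho_t)$ is independent of the unordered set $S_t=\{Z_1,\dots,Z_t\}$. Consequently:
\begin{enumerate}
\item[(a)] $V_1,\dots,V_t$ are i.i.d.\ uniform on $(0,1]$;
\item[(b)] given $\rho_t=k$, the variable $tV_t$ is uniform on $(k-1,k]$;
\item[(c)] if $G$ is a bounded measurable function of $(\rho_s,\xi_s)_{s\le t}$, then
$\mathbb E[X_tG;\,\rho_t=k]=\mu_{k,t}\,\mathbb E[G;\,\rho_t=k]$.
\end{enumerate}
\end{lemma}

\begin{proof}
The vector $(Z_1,\dots,Z_n)$ is exchangeable, because $\sigma$ is uniform and the $\eta_s$ are i.i.d.\ and independent of $\sigma$. Let $R$ be the permutation of $\{1,\dots,t\}$ such that $Z_s$ is the $R(s)$-th smallest element of $S_t$. For an event $A$ determined by $S_t$, exchangeability shows that $P(A,R=r)$ does not depend on $r$, so it equals $P(A)/t!$. Thus $R$ is uniform and independent of $S_t$. The map $R\mapsto(\rho_1,\dots,\rho_t)\in\prod_{s\le t}\{1,\dots,s\}$ is injective: $R(t)=\rho_t$, then $R(t-1)$ is the $\rho_{t-1}$-th smallest of the remaining values, and so on. Both sets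 have $t!$ elements, so the map is a bijection, and $(\rho_1,\dots,\rho_t)$ is uniform on the product and independent of $S_t$. This is the first claim.

Part (b) holds because $tV_t=\rho_t-\xi_t$ with $\xi_t$ independent of $\rho_t$. So $V_s$ is an equal mixture of the uniform laws on the $s$ intervals $(\frac{k-1}s,\frac ks]$, hence uniform on $(0,1]$, and the pairs $(\rho_s,\xi_s)$ are independent; this gives (a). On $\{\rho_t=k\}$ the price $X_t$ is the first coordinate of the $k$-th smallest element of $S_t$, that is, $X_t=X_{(k:t)}$. This is a function of $S_t$, and $S_t$ is independent of $(\rho_s,\xi_s)_{s\le t}$, which gives (c).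
\end{proof}

Lemma~\ref{lem:ranks} and Lemma~\ref{lem:order} below are the two places where the random order is used. The tie-breaking is needed here: if all prices were equal and ties were counted, $\rho_t$ would equal $t$ with certainty.

\medskip
\noindent\textbf{The algorithm.} At time $t$ compute the \emph{desired length}
\[
L_t=\min\{\lfloor2/V_t\rfloor,\,2t\},\qquad 2\le L_t\le2t .
\]
Let $c_1=1$ and $c_t=\max_{s<t}(s+L_s)$ for $t\ge2$. If $t+L_t\le c_t$, buy nothing. If $t+L_t>c_t$, buy at price $X_t$ a contract of length $L_t$ in the concurrent model, or of length $t+L_t-c_t$ in the deferred model.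

\medskip
In words, time $t$ asks that coverage extend through period $t+L_t-1$, and a purchase is made only if this is not yet the case. The deferred rule is the simulation of the concurrent rule from Remark~\ref{rem:lower}. The rule depends on the prices only through the ranks, and it does not involve $n$.

\begin{lemma}\label{lem:feasible}
For every price sequence and every value of the seed, in both models, the periods covered before decision $t$ are exactly $1,\dots,c_t-1$, and $c_t\ge t+1$ for $t\ge2$. In particular the algorithm is feasible.
\end{lemma}

\begin{proof}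
For $t\ge2$ we have $c_t\ge(t-1)+L_{t-1}\ge t+1$; so $c_t\ge t$ for all $t$. The description of the covered periods holds for $t=1$. Suppose it holds for $t$. A contract bought at time $t$ covers $t,\dots,t+L_t-1$ in the concurrent model and $c_t,\dots,t+L_t-1$ in the deferred model. Since $c_t\ge t$, the periods covered after decision $t$ are $1,\dots,\max\{c_t,t+L_t\}-1$, whether or not a purchase is made, and $\max\{c_t,t+L_t\}=c_{t+1}$. Finally $c_{t+1}-1\ge t$, so period $t$ is covered after decision $t$.
\end{proof}

If $n$ is known, contracts may be truncated at period $n$, which only lowers the cost. We bound the untruncated costs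
\[
\mathrm{ALG}^{\mathrm C}=\sum_{t=1}^nX_tL_t\,\mathbf 1\{c_t<t+L_t\},\qquad
\mathrm{ALG}^{\mathrm D}=\sum_{t=1}^nX_t\,(t+L_t-c_t)^+ .
\]
For integers $t\ge1$ and $1\le\ell\le2t$ let
\[
\pi_t(\ell)=P(c_t<t+\ell),
\]
the probability that period $t+\ell-1$ is not covered before decision $t$. The next lemma separates the prices from the decisions.

\begin{lemma}\label{lem:cost}
We have $\mathbb E\,\mathrm{ALG}^{\mathrm C}=\sum_{t=1}^n\sum_{k=1}^t\mu_{k,t}\,w^{\mathrm C}_{k,t}$ and $\mathbb E\,\mathrm{ALG}^{\mathrm D}=\sum_{t=1}^n\sum_{k=1}^t\mu_{k,t}\,w^{\mathrm D}_{k,t}$, where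
\[
w^{\mathrm C}_{k,t}=\frac1t\,\mathbb E\big[L_t\,\pi_t(L_t)\,\big|\,\rho_t=k\big],\qquad
w^{\mathrm D}_{k,t}=\frac1t\,\mathbb E\Big[\sum_{\ell=1}^{L_t}\pi_t(\ell)\,\Big|\,\rho_t=k\Big].
\]
\end{lemma}

\begin{proof}
Let $G_t$ be the length bought at time $t$. It is a function of $(\rho_s,\xi_s)_{s\le t}$ bounded by $2t$, so Lemma~\ref{lem:ranks}(c) and $P(\rho_t=k)=\frac1t$ give $\mathbb E[X_tG_t]=\sum_{k}\mu_{k,t}\,\frac1t\,\mathbb E[G_t\mid\rho_t=k]$. In the concurrent model $G_t=L_t\mathbf 1\{c_t<t+L_t\}$. In the deferred model $G_t=\sum_{\ell=1}^{L_t}\mathbf 1\{c_t<t+\ell\}$, because $c_t-t$ is a nonnegative integer and $(L_t-(c_t-t))^+$ counts the integers $\ell$ with $c_t-t<\ell\le L_t$. Now $c_t$ is a function of $(\rho_s,\xi_s)_{s<t}$ and $L_t$ is a function of $(\rho_t,\xi_t)$. These are independent, so conditioning on $(\rho_t,\xi_t)$ replaces each indicator by the corresponding value of $\pi_t$.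
\end{proof}

The weight $w_{k,t}$ (in either model) is $\frac1t$ times the expected length bought at time $t$ given rank $k$; it depends neither on the prices nor on $n$.

\section{One expensive price among zeros}\label{sec:test}

The constant $2$ in $\lfloor2/V_t\rfloor$ and the cap $2t$ are both explained by one instance: $y_1=1$ and $y_2=\dots=y_n=0$. Here $\mathrm{OPT}=P(X_1=1)=\frac1n$. Also $\mu_{k,t}=0$ for $k<t$, and $\mu_{t,t}=\frac tn$ is the probability that the $1$ has arrived by time $t$. By the first step in the proof of Lemma~\ref{lem:cost}, any rule whose purchases $G_t$ are bounded functions of $(\rho_s,\xi_s)_{s\le t}$ has ratio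
\begin{equation}\label{eq:test}
\frac{\mathbb E\,\mathrm{ALG}}{\mathrm{OPT}}=\sum_{t=1}^n\mathbb E[G_t\mid\rho_t=t].
\end{equation}
So a bounded ratio requires that the expected length bought at a worst-so-far price be \emph{summable} in $t$; it is not enough that it tends to $0$.

We compute \eqref{eq:test} for our algorithm. At $t=1$ we have $L_1=2$, both models buy length $2$, and $c_2=3$. At $t=2$, given $\rho_2=2$, the variable $V_2$ is uniform on $(\frac12,1]$, so $L_2=3$ with probability $\frac13$ (when $V_2\le\frac23$) and $L_2=2$ otherwise. Since $2+L_2>3$, a purchase is made, of mean length $\frac73$ in the concurrent model and $\frac73-1=\frac43$ in the deferred model.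

Let $t\ge3$ and $\rho_t=t$. Then $V_t>\frac{t-1}t\ge\frac23$, so $L_t=2$. A purchase occurs exactly when $c_t<t+2$, that is $c_t=t+1$, and it has length $2$ in the concurrent model and $1$ in the deferred model. An earlier time $s$ prevents it if $L_s\ge d$, where $d=t+2-s\in\{3,\dots,t+1\}$. This has probability $2/d$ if the cap allows it, that is if $d\le2s=2(t+2-d)$, and probability $0$ otherwise. By independence, with $M_t=\lfloor(2t+4)/3\rfloor$,
\[
\pi_t(2)=\prod_{d=3}^{M_t}\frac{d-2}d=\frac2{M_t(M_t-1)} .
\]
This is of order $t^{-2}$, hence summable. As $t$ runs over $3,4,5,\dots$, the integer $M_t$ runs over $3,4,4,5,6,6,\dots$, taking each odd value once and each even value twice. Therefore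
\[
\sum_{t\ge3}\frac1{M_t(M_t-1)}=\sum_{M\ge3}\frac1{M(M-1)}+\sum_{j\ge2}\frac1{2j(2j-1)}=\frac12+\Big(\ln2-\frac12\Big)=\ln2 ,
\]
and as $n\to\infty$ the ratio increases to $\frac{13}3+4\ln2$ in the concurrent model and to $\frac{10}3+2\ln2$ in the deferred model.

\emph{Numerator $1$ fails.} Replace $L_s$ by $\lfloor1/V_s\rfloor$, capped in any way. Period $t$ is uncovered before decision $t$ if each $s<t$ has length less than $d=t+1-s\in\{2,\dots,t\}$. This event is independent of $\rho_t$ and has probability at least $\prod_{d=2}^t(1-\frac1d)=\frac1t$. On it at least one unit must be bought, so \eqref{eq:test} is at least $H_n$.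

\emph{The cap is needed.} Remove the cap and truncate at period $n$ instead. The term $t=1$ of \eqref{eq:test} becomes $\mathbb E\min\{\lfloor2/V_1\rfloor,n\}=\sum_{d=1}^nP(V_1\le2/d)=2H_n-1$. The cap reflects that the best of $t$ prices is evidence only for a quantile of order $1/t$.

The general proof extends this computation from rank $t$ to every rank $k$. A price of rank $k$ at time $t$ asks for $L_t\approx2t/k$ periods; we shall see that $\pi_t(\ell)$ is at most a constant times $(\ell/t)^2$, so that $w_{k,t}$ is at most a constant times $k^{-3}$, uniformly in $t$. On the other side, the $k$-th order statistics cost in total at most $k\cdot\mathrm{OPT}$. The series $\sum_kk\cdot k^{-3}$ converges.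

\section{Order statistics against the benchmark}\label{sec:order}

The $k$-th smallest price cannot be compared with the minimum at a fixed time: in Section~\ref{sec:test}, $\mu_{t,t}>0=\mu_{1,t}$ for $t\ge2$. The comparison becomes possible after summing over time, since waiting for $k$ good prices takes on average $k$ times as many bad arrivals as waiting for one. We use the identity $\mathbb EW=\int_0^\infty P(W>x)\,dx$ for $W\ge0$ to reduce to a fixed threshold. Put
\[
f(m)=\frac{n-m}{m+1}=\frac{n+1}{m+1}-1\qquad(0\le m\le n).
\]

\begin{lemma}\label{lem:order}
Let $x\ge0$ and $m=\#\{j:y_j\le x\}$. For $1\le k\le n$,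
\begin{equation}\label{eq:threshold}
\sum_{t=k}^nP\big(X_{(k:t)}>x\big)\le k\,f(m),
\end{equation}
with equality if $k\le m+1$, in particular if $k=1$. Consequently $\sum_{t=k}^n\mu_{k,t}\le k\cdot\mathrm{OPT}$.
\end{lemma}

\begin{proof}
Call index $j$ \emph{good} if $y_j\le x$ and \emph{bad} otherwise. For $t\ge k$, we have $X_{(k:t)}>x$ if and only if fewer than $k$ of the first $t$ arrivals are good.

Let $k\le m$, and let $\tau$ be the arrival time of the $k$-th good item. Then $\sum_{t=k}^n\mathbf 1\{X_{(k:t)}>x\}$ counts the $t$ with $k\le t<\tau$, so it equals $\tau-k$, the number of bad items that arrive before $\tau$. A fixed bad item has a uniform position among the $m+1$ items consisting of itself and the good ones, and it arrives before $\tau$ exactly when this position is at most $k$. Hence $\mathbb E[\tau-k]=(n-m)\frac k{m+1}=kf(m)$.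

Let $k\ge m+1$. Every indicator equals $1$, and the sum is $n-k+1\le n-m=(m+1)f(m)\le kf(m)$, with equality throughout if $k=m+1$.

By the equality for $k=1$, the right side of \eqref{eq:threshold} is $k\sum_{t=1}^nP(X_{(1:t)}>x)$. Integrating over $x\in[0,\infty)$ gives the last claim.
\end{proof}

For $m$ zeros and $n-m$ ones, the equality case gives $\sum_{t=k}^n\mu_{k,t}=k\cdot\mathrm{OPT}$ for all $k\le m+1$, so the factor $k$ cannot be improved.

\section{How far earlier contracts reach}\label{sec:reach}

We now compute $\pi_t(\ell)$. The smoothing by $\xi_s$ makes each earlier time contribute exactly the factor $1-2/d$, where $d$ is the distance to the target, and these factors telescope. The cap removes the factors with large $d$; this is the source of the constant $\frac94$ below.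

\begin{lemma}\label{lem:reach}
Let $t\ge1$ and $2\le\ell\le2t$ be integers, and let $M=\lfloor2(t+\ell)/3\rfloor$. Then
\[
\pi_t(\ell)=\frac{\ell(\ell-1)}{M(M-1)}\le\min\Big\{\frac{9\,\ell^2}{4(t+\ell-1)^2},\ \frac{9\,\ell(\ell-1)}{4t^2}\Big\}.
\]
Moreover $\pi_t(1)=0$ for $t\ge2$.
\end{lemma}

\begin{proof}
The last claim is $c_t\ge t+1$ from Lemma~\ref{lem:feasible}. Let $T=t+\ell\ge3$. The hypothesis $\ell\le2t$ gives $3\ell\le2T$, so $M\ge\ell\ge2$; and $T\ge3$ gives $M\le T-1$. For $t=1$ we have $\ell=M=2$ and $c_1=1<T$, so both sides of the identity equal $1$.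

Let $t\ge2$. The event $c_t<T$ means that $L_s<d$ for every $s<t$, where $d=T-s$ runs over $\ell+1,\dots,T-1$ as $s$ runs over $t-1,\dots,1$. For an integer $d$, we have $L_s\ge d$ if and only if $2s\ge d$ and $V_s\le2/d$. The first condition reads $2(T-d)\ge d$, that is $d\le M$. Since $d\ge3$ and the $V_s$ are i.i.d.\ uniform on $(0,1]$ by Lemma~\ref{lem:ranks}(a),
\[
\pi_t(\ell)=\prod_{d=\ell+1}^M\frac{d-2}d=\frac{(\ell-1)\,\ell\cdots(M-2)}{(\ell+1)\cdots(M-1)\,M}=\frac{\ell(\ell-1)}{M(M-1)},
\]
where the product is empty and the value is $1$ if $M=\ell$.

For the bounds, note that $3M\ge2T-2$, so $M\ge\frac23(t+\ell-1)$. Since $M\ge\ell$, we have $\frac{\ell-1}{M-1}\le\frac\ell M$, hence $\pi_t(\ell)\le(\ell/M)^2$, which gives the first bound. Since $\ell\ge2$, we have $M\ge\frac{2t+2}3$ and $M-1\ge\frac{2t-1}3$, so $M(M-1)\ge\frac{4t^2+2t-2}9\ge\frac{4t^2}9$, which gives the second.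
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:answer}}\label{sec:proof}

To apply Lemma~\ref{lem:order} we need bounds on the weights that do not depend on $t$. The following lemma turns such bounds into a constant.

\begin{lemma}\label{lem:abel}
Let $\Phi(1),\Phi(2),\dots\ge0$ be nonincreasing, and suppose that $w_{1,t}\le2$ for all $t$ and $w_{k,t}\le\Phi(k-1)-\Phi(k)$ for $2\le k\le t$. Then
\[
\sum_{t=1}^n\sum_{k=1}^t\mu_{k,t}\,w_{k,t}\le\Big(2+\Phi(1)+\sum_{k\ge1}\Phi(k)\Big)\mathrm{OPT}.
\]
\end{lemma}

\begin{proof}
Exchange the sums and apply Lemma~\ref{lem:order} for each $k$: the left side is at most $\big(2+\sum_{k=2}^nk(\Phi(k-1)-\Phi(k))\big)\mathrm{OPT}$. Summation by parts gives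
\[
\sum_{k=2}^nk\big(\Phi(k-1)-\Phi(k)\big)=\sum_{k=1}^{n-1}(k+1)\Phi(k)-\sum_{k=2}^nk\Phi(k)=\Phi(1)+\sum_{k=1}^{n-1}\Phi(k)-n\Phi(n),
\]
and $n\Phi(n)\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The algorithm of Section~\ref{sec:alg} is feasible by Lemma~\ref{lem:feasible}. By Lemma~\ref{lem:cost} it suffices to verify the hypotheses of Lemma~\ref{lem:abel} for $w^{\mathrm C}$ and $w^{\mathrm D}$.

For rank $k=1$, the cap gives $L_t\le2t$, and $\pi_t\le1$, so $w^{\mathrm C}_{1,t}\le2$ and $w^{\mathrm D}_{1,t}\le2$. Now let $2\le k\le t$ and condition on $\rho_t=k$. Then $u=tV_t$ is uniform on $(k-1,k]$ by Lemma~\ref{lem:ranks}(b), so $1<u\le t$, and $2\le L_t\le2/V_t=2t/u$.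

\emph{Deferred model.} Here $t\ge2$, so $\pi_t(1)=0$. By the second bound of Lemma~\ref{lem:reach} and $\sum_{\ell=2}^L\ell(\ell-1)=\frac{L^3-L}3$,
\[
\frac1t\sum_{\ell=1}^{L_t}\pi_t(\ell)\le\frac9{4t^3}\cdot\frac{L_t^3-L_t}3\le\frac{3L_t^3}{4t^3}\le\frac6{u^3}.
\]
Hence $w^{\mathrm D}_{k,t}\le\int_{k-1}^k6u^{-3}\,du=\Phi(k-1)-\Phi(k)$ with $\Phi(k)=3/k^2$. Lemma~\ref{lem:abel} gives the constant $2+3+3\cdot\frac{\pi^2}6=C_{\mathrm D}$.

\emph{Concurrent model.} The whole length $L_t$ is paid at once, so $\pi_t$ is evaluated only at $L_t$, and there the first bound of Lemma~\ref{lem:reach}, whose denominator grows with $\ell$, is the one to use. It gives $L_t\pi_t(L_t)\le\frac94h(L_t)$ with $h(L)=L^3/(t+L-1)^2$. The function $h$ is increasing for $L>0$, because $h'/h=\frac3L-\frac2{t+L-1}$ has the sign of $3(t-1)+L>0$. Therefore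
\[
\frac1tL_t\pi_t(L_t)\le\frac9{4t}\,h\Big(\frac{2t}u\Big)=\frac{18\,t^2}{u^3\,(t+2t/u-1)^2}=\frac{18}{u\,(u+2-u/t)^2}\le\frac{18}{u(u+1)^2},
\]
where the last step uses $u\le t$. From $\frac1{u(u+1)^2}=\frac1u-\frac1{u+1}-\frac1{(u+1)^2}$ we get
\[
B(x):=\int_x^\infty\frac{du}{u(u+1)^2}=\ln\frac{x+1}x-\frac1{x+1},
\]
and $w^{\mathrm C}_{k,t}\le\Phi(k-1)-\Phi(k)$ with $\Phi=18B$. Now $B(1)=\ln2-\frac12$, and the logarithms telescope: $\sum_{k=1}^NB(k)=\ln(N+1)-(H_{N+1}-1)\to1-\gamma$. Lemma~\ref{lem:abel} gives the constant $2+18(\ln2+\frac12-\gamma)=C_{\mathrm C}$.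
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $C$ be the constant of the model considered. In the random-order model, the vector $Y=(Y_1,\dots,Y_n)$ is independent of $\sigma$ and of the seed. Given $Y=y$, we are in the setting of Theorem~\ref{thm:main}, so the conditional expected cost is at most $C\,\mathbb E[\sum_t\min_{s\le t}X_s\mid Y=y]$. Taking expectations gives $\mathrm{ALG}_n\le C\cdot\mathrm{OPT}_n$.

This argument does not use independence of the $Y_j$ from each other. If $(X_1,\dots,X_n)$ is exchangeable, let $Y$ have the same law and let $\sigma$ be uniform and independent of $Y$; then $(Y_{\sigma(1)},\dots,Y_{\sigma(n)})$ has the law of $(X_1,\dots,X_n)$, and the same conditioning applies.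

Finally, fix $F_1,\dots,F_n\in\mathcal F$ and let $a(\omega)$ be the expected cost when the seed is fixed to $\omega$. By Fubini's theorem for nonnegative functions, $\mathbb E\,a(\omega)=\mathrm{ALG}_n$, which is finite because the means of the $F_j$ are finite. So some $\omega$ has $a(\omega)\le\mathrm{ALG}_n$. The rule with this seed is deterministic and is feasible by Lemma~\ref{lem:feasible}; the seed depends on $F_1,\dots,F_n$, which the algorithm knows.
\end{proof}

\section{The random-order and i.i.d.\ benchmarks}\label{sec:benchmark}

We prove Theorem~\ref{thm:benchmark} threshold by threshold. Fix $x\ge0$, and put $p_j=F_j(x)$ and $q=\bar F(x)=\frac1n\sum_jp_j$. For $p\in[0,1]^n$ let $N_p$ be a sum of independent Bernoulli variables with means $p_1,\dots,p_n$, and let $\Psi(p)=\mathbb Ef(N_p)$, with $f$ as in Section~\ref{sec:order}. In the random-order model, condition on $Y$ and use the equality case $k=1$ of Lemma~\ref{lem:order}; since $\#\{j:Y_j\le x\}$ has the law of $N_p$,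
\[
\sum_{t=1}^nP\Big(\min_{s\le t}X_s>x\Big)=\Psi(p).
\]
In the i.i.d.\ model with law $\bar F$, the same sum equals $g(q)$, where $g(r)=\sum_{t=1}^n(1-r)^t$ for $r\in[0,1]$. That model is the random-order model with all distributions equal to $\bar F$, so $g(q)=\Psi(q,\dots,q)$. Both benchmarks are the integrals of these sums over $x\in[0,\infty)$, so the inequalities of Theorem~\ref{thm:benchmark} follow from
\begin{equation}\label{eq:two}
\Psi(p)\le g(q)\le\tfrac32\,\Psi(p).
\end{equation}
Both halves rest on the convexity of $f$: for $0\le m\le n-2$,
\begin{equation}\label{eq:second}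
f(m)-2f(m+1)+f(m+2)=\frac{2(n+1)}{(m+1)(m+2)(m+3)}>0 .
\end{equation}

\subsection*{The left inequality}
This is an instance of a comparison due to Hoeffding \cite{Hoe}: for a given mean, a convex function of a sum of independent Bernoulli variables has the largest expectation when the success probabilities are equal. We include a short proof. For $n=1$ there is nothing to prove. Let $n\ge2$ and $i\ne j$. Given that the other $n-2$ variables sum to $m$, the conditional expectation of $f(N_p)$ is
\begin{multline*}
(1-p_i)(1-p_j)f(m)+(p_i+p_j-2p_ip_j)f(m+1)+p_ip_jf(m+2)\\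
=f(m)+(p_i+p_j)\big(f(m+1)-f(m)\big)+p_ip_j\big(f(m)-2f(m+1)+f(m+2)\big).
\end{multline*}
If $p_i\ne p_j$, replacing both by their average keeps $p_i+p_j$ and strictly increases $p_ip_j$, so by \eqref{eq:second} it strictly increases $\Psi$. The polynomial $\Psi$ attains its maximum on the compact set $\{p'\in[0,1]^n:\sum_jp'_j=nq\}$, and a maximizer cannot have two unequal coordinates. So the maximizer is $(q,\dots,q)$, and $\Psi(p)\le\Psi(q,\dots,q)=g(q)$.

\subsection*{The right inequality}
We need a lower bound on $\Psi(p)$ in terms of the mean $nq$ of $N_p$. Jensen's inequality for the formula $\frac{n-m}{m+1}$ extended to real $m$ loses too much: for $n=1$ it gives $\frac{1-q}{1+q}$, while $g(q)=1-q$, a ratio that approaches $2$. We must use that $N_p$ is an integer. Let $\hat f$ be the piecewise linear function on $[0,n]$ that interpolates $f$ at $0,1,\dots,n$. Its slopes increase by \eqref{eq:second}, so it is convex, and Jensen's inequality gives $\Psi(p)=\mathbb E\hat f(N_p)\ge\hat f(nq)$.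

Write $nq=m+\theta$ with $m\in\{0,\dots,n-1\}$ and $\theta\in[0,1]$. The function $g$ is convex on $[0,1]$, so $g(q)\le(1-\theta)g(\frac mn)+\theta g(\frac{m+1}n)$, while $\hat f(nq)=(1-\theta)f(m)+\theta f(m+1)$. It therefore suffices to show
\[
g(m/n)\le\tfrac32f(m)\qquad(m=0,1,\dots,n).
\]
For $m=0$ we have $g(0)=f(0)=n$, and for $m=n$ both sides vanish. For $1\le m\le n-1$, the geometric sum gives $g(\frac mn)=\frac{n-m}m\big(1-(1-\frac mn)^n\big)$, so
\[
\frac{g(m/n)}{f(m)}=\frac{m+1}m\Big(1-\Big(1-\frac mn\Big)^n\Big).
\]
For $m\ge2$ this is at most $\frac{m+1}m\le\frac32$. For $m=1$ we have $n\ge2$, and the ratio is $2\big(1-(1-\frac1n)^n\big)$. The sequence $(1-\frac1n)^n$ is nondecreasing: the inequality of arithmetic and geometric means for $n$ copies of $1-\frac1n$ and one copy of $1$ reads $(1-\frac1n)^n\le(\frac n{n+1})^{n+1}$. It equals $\frac14$ at $n=2$, so the ratio is at most $2(1-\frac14)=\frac32$. This proves \eqref{eq:two}.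

\subsection*{Sharpness}
The constant $1$ is attained when all $F_j$ are equal. For $\frac32$, the computation above points to $n=2$, $m=1$. Let $F_1,F_2$ be point masses at $\varepsilon\in(0,1)$ and at $1$; we take $\varepsilon>0$ so that $F_1\in\mathcal F$. In random order, $\mathbb EX_1=\frac{1+\varepsilon}2$ and $\min\{X_1,X_2\}=\varepsilon$, so $\mathrm{OPT}_2=\frac{1+3\varepsilon}2$. For i.i.d.\ prices from $\bar F$, the minimum of two prices is $1$ with probability $\frac14$ and $\varepsilon$ otherwise, so $\mathrm{OPT}_2^{\mathrm{iid}}(\bar F)=\frac{1+\varepsilon}2+\frac{1+3\varepsilon}4$. As $\varepsilon\to0$ the ratio tends to $\frac{3/4}{1/2}=\frac32$. This completes the proof of Theorem~\ref{thm:benchmark}.\qed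

\begin{thebibliography}{9}

\bibitem{CP}
Qinge Chi and Sebastian Perez-Salazar,
\emph{Online Contract Selection for Continual Coverage},
arXiv:2605.16601 (2026).

\bibitem{Hoe}
Hoeffding,
Ann.\ Math.\ Statist.\ \textbf{27} (1956), 713--721.

\end{thebibliography}
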